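\title{The Fitting length of a product of three pairwise permutable nilpotent groups}

\begin{abstract}
Let $G$ be a finite solvable group that is the product of three nontrivial, pairwise permutable nilpotent subgroups $N_1,N_2,N_3$, and let $h$ denote Fitting length. We prove that $h(G)\le h(N_1N_2)+h(N_2N_3)+h(N_3N_1)-2$, a conjecture taken from a paper of Busetto and Jabara. We also determine the exact maximum of $h(G)$ for every triple of values $h(N_1N_2)$, $h(N_2N_3)$, $h(N_3N_1)$. The proof reads the Fitting length of $G$ off a chain of quotients with self-centralizing minimal normal subgroups and shows that in each quotient at least two of the three products $N_iN_j$ have no nontrivial normal subgroup of order prime to the relevant prime.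
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are finite and solvable. The \emph{Fitting subgroup} $F(X)$ of a group $X$ is its largest normal nilpotent subgroup, and the \emph{Fitting length} $h(X)$ is defined by $h(1)=0$ and $h(X)=1+h(X/F(X))$ for $X\neq1$. It is the least number of nilpotent layers from which $X$ can be built. Thus $h(X)=1$ exactly when $X$ is nontrivial and nilpotent, $h(S_3)=h(A_4)=2$, and $h(S_4)=3$.

A product of two nilpotent subgroups can have any Fitting length: a group whose order has only two prime divisors is the product of two Sylow subgroups, and Section~\ref{sec:sharp} constructs such groups of every Fitting length. For a product $G=N_1N_2N_3$ of three nilpotent subgroups there is therefore no absolute bound, but one can ask for a bound in terms of the three products $N_iN_j$. For these to be subgroups we need $N_iN_j=N_jN_i$. This situation arises in every group $G$ whose order has exactly three prime divisors $p_1,p_2,p_3$. Let $Q_i$ be a subgroup whose index is the full power of $p_i$ dividing $|G|$ (a Hall $p_i'$-subgroup), and put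 $N_1=Q_2\cap Q_3$, $N_2=Q_1\cap Q_3$, $N_3=Q_1\cap Q_2$. As the indices of the $Q_i$ are pairwise coprime, $N_i$ is a Sylow $p_i$-subgroup, and comparing orders gives $N_1N_2=Q_3$, $N_1N_3=Q_2$, $N_2N_3=Q_1$ and $G=N_1N_2N_3$. The question then asks how far $h(G)$ is controlled by the subgroups $Q_i$, whose orders involve only two primes.

What bound should one expect? Picture $G$ as a stack of $n=h(G)$ layers of prime power order, adjacent layers belonging to different primes, and suppose each layer lies in one of the $N_i$. Each of the $n-1$ passages from a layer to the next takes place between some $N_i$ and some $N_j$, and it ought to add one to the Fitting length of $N_iN_j$. This suggests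
\[
h(G)-1\le \bigl(h(N_1N_2)-1\bigr)+\bigl(h(N_2N_3)-1\bigr)+\bigl(h(N_3N_1)-1\bigr).
\]
This inequality is a conjecture taken from Busetto and Jabara \cite{BJ}. It is true.

\begin{theorem}\label{thm:main}
Let $G$ be a finite solvable group and let $N_1,N_2,N_3$ be nontrivial nilpotent subgroups of $G$ such that $G=N_1N_2N_3$ and $N_iN_j=N_jN_i$ for all $i,j\in\{1,2,3\}$. Then
\[
h(G)\le h(N_1N_2)+h(N_2N_3)+h(N_3N_1)-2 .
\]
\end{theorem}

For instance, if all three products are nilpotent, then so is $G$. The nontriviality of the $N_i$ excludes degenerate cases such as $N_1=G\ne1$ nilpotent and $N_2=N_3=1$, where the right-hand side is $0$.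

The same method gives the exact maximum of $h(G)$. For integers $a\ge b\ge c\ge1$ put
\[
m(a,b,c)=\begin{cases}a+b-1 & \text{if } c\le 3,\\ a+b+c-4& \text{if } c\ge 4 \text{ and } a,b,c\text{ are not all odd},\\ a+b+c-5& \text{if } c\ge 5 \text{ and } a,b,c \text{ are all odd.}\end{cases}
\]

\begin{theorem}\label{thm:exact}
\begin{enumerate}
\item[(i)] Let $G,N_1,N_2,N_3$ be as in Theorem~\ref{thm:main}, and let $a\ge b\ge c\ge1$ be the numbers $h(N_1N_2)$, $h(N_2N_3)$, $h(N_3N_1)$ in decreasing order. Then $h(G)\le m(a,b,c)$.
\item[(ii)] For all integers $a\ge b\ge c\ge1$, and for each assignment of these values to the three products, there are $G,N_1,N_2,N_3$ as in Theorem~\ref{thm:main} whose products $N_iN_j$ have the assigned Fitting lengths and for which $h(G)=m(a,b,c)$.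
\end{enumerate}
\end{theorem}

Since $m(a,b,1)=a+b+1-2$, equality in Theorem~\ref{thm:main} is attained for every triple with $c=1$. Since $m(a,b,c)\le a+b+c-3$ for $c\ge2$, the inequality is strict whenever all three products have Fitting length at least $2$.

Section~\ref{sec:levels} makes the picture of layers precise and reduces Theorem~\ref{thm:main} to a statement about a single layer, Proposition~\ref{prop:key}. That statement is immediate when the $N_i$ have pairwise coprime orders. In general a layer need not lie in any $N_i$, and Sections~\ref{sec:two} and~\ref{sec:key} supply the substitute; this is the group-theoretic core of the paper. Section~\ref{sec:upper} refines the count to prove Theorem~\ref{thm:exact}(i), and Section~\ref{sec:sharp} constructs the examples for part~(ii).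

\section{Conventions and standard facts}\label{sec:facts}

We write $x^y=y^{-1}xy$ and $[x,y]=x^{-1}y^{-1}xy$; for subgroups, $[X,Y]$ is generated by the $[x,y]$ with $x\in X$, $y\in Y$, and $[X,Y,Z]=[[X,Y],Z]$. For a set of primes $\pi$, a $\pi$-group is a group whose order has all prime divisors in $\pi$; $p'$ is the set of primes other than $p$; $|X|_\pi$ is the $\pi$-part of $|X|$; and $O_\pi(X)$ is the largest normal $\pi$-subgroup of $X$. A \emph{Hall $\pi$-subgroup} of $X$ is a subgroup of order $|X|_\pi$. The Frattini subgroup $\Phi(X)$ is the intersection of the maximal subgroups of $X$. We use the following facts.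

\begin{enumerate}
\item[(F1)] \emph{Products.} For subgroups $X,Y$ we have $|XY|=|X||Y|/|X\cap Y|$, and $XY$ is a subgroup if and only if $XY=YX$. If $X\le Z$, then $XY\cap Z=X(Y\cap Z)$ (Dedekind's law). Two normal subgroups that intersect trivially, in particular two of coprime orders, commute elementwise.
\item[(F2)] \emph{Nilpotent groups.} A nilpotent group $A$ is the direct product of its Sylow subgroups. Its $\pi$-elements form its unique Hall $\pi$-subgroup $A_\pi$, which is normal, and $A_p$ centralizes $A_{p'}$.
\item[(F3)] \emph{Fitting length.} $F(X)$ is the direct product of the $O_s(X)$ over all primes $s$, and $C_X(F(X))\le F(X)$. The number $h(X)$ is the least length of a series of normal subgroups of $X$ with nilpotent factors. It does not increase on passing to subgroups or quotients, and $h(X\times Y)=\max(h(X),h(Y))$. Minimal normal subgroups are elementary abelian.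
\item[(F4)] \emph{Hall's theorems.} Hall $\pi$-subgroups exist and are conjugate, and every $\pi$-subgroup lies in one. A normal $\pi$-subgroup lies in all of them, and a Hall $\pi$-subgroup of $X$ meets a normal subgroup $E$ of $X$ in a Hall $\pi$-subgroup of $E$.
\item[(F5)] \emph{Coprime action.} Let a $p'$-group $S$ act on a $p$-group $V$. Then $[V,S,S]=[V,S]$. If $U\trianglelefteq V$ is $S$-invariant, then $C_{V/U}(S)=C_V(S)U/U$, so $|C_V(S)|=|C_U(S)|\,|C_{V/U}(S)|$.
\item[(F6)] \emph{Baer--Suzuki theorem.} If $s$ is a prime, $x\in X$, and $\langle x,x^g\rangle$ is an $s$-group for all $g\in X$, then $x\in O_s(X)$.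
\item[(F7)] \emph{Frattini subgroup.} $F(X/\Phi(X))=F(X)/\Phi(X)$. If $\Phi(X)=1$, then $F(X)$ is a direct product of minimal normal subgroups of $X$ (Gasch\"utz).
\end{enumerate}

The layers of the introduction will be self-centralizing minimal normal subgroups of quotients of $G$. Their basic properties are these.

\begin{lemma}\label{lem:selfcent}
Let $V$ be a minimal normal subgroup of a group $Y$ such that $V$ is a $p$-group and $C_Y(V)=V$.
\begin{enumerate}
\item[(a)] If $V\le X\le Y$, then $O_{p'}(X)=1$.
\item[(b)] $O_p(Y/V)=1$ and $F(Y)=V$.
\item[(c)] $V$ is the only minimal normal subgroup of $Y$.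
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The subgroups $O_{p'}(X)$ and $V$ are normal in $X$ and have coprime orders, so $O_{p'}(X)\le C_Y(V)=V$, and hence $O_{p'}(X)=1$.

(b) Let $P/V=O_p(Y/V)$. The $p$-group $P$ has nontrivial fixed points on the $p$-group $V$, and $C_V(P)\trianglelefteq Y$. So $C_V(P)=V$ by minimality, and $P\le C_Y(V)=V$. By (a), $F(Y)=O_p(Y)$, and $V\le O_p(Y)\le P=V$.

(c) Another minimal normal subgroup would meet $V$ trivially, so it would centralize $V$ and lie in $V$, which is absurd.
\end{proof}

We shall pass to quotients of $G$, in which some $N_i$ may become trivial. So we work under the following hypothesis, which is inherited by quotients.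

\medskip\noindent
\textbf{Hypothesis (H).} $G=N_1N_2N_3$, each $N_i$ is nilpotent (possibly trivial), and $N_iN_j=N_jN_i$ for all $i,j$.
\medskip

A \emph{pair} is a $2$-element subset $\tau=\{i,j\}$ of $\{1,2,3\}$, and $H_\tau=H_{ij}=H_{ji}=N_iN_j$. For $\{i,j,k\}=\{1,2,3\}$ we have $G=H_{ij}N_k=H_{ij}H_{ik}$. Hypothesis (H) is symmetric in the three indices.

\section{Levels, good pairs, and the proof of Theorem~\ref{thm:main}}\label{sec:levels}

We need a lower bound for the Fitting lengths of the $H_\tau$. The following criterion produces one from a sequence of quotients whose Fitting subgroups belong to alternating primes.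

\begin{lemma}\label{lem:lower}
Let $X_1,\dots,X_m$ be nontrivial groups and $r_1,\dots,r_m$ primes such that $O_{r_t'}(X_t)=1$ for all $t$, and such that $X_t$ is a quotient of $X_{t+1}$ and $r_t\neq r_{t+1}$ for $t<m$. Then $h(X_m)\ge m$.
\end{lemma}

\begin{proof}
Since $O_{r_{t+1}'}(X_{t+1})=1$, the group $F(X_{t+1})$ is an $r_{t+1}$-group. Its image in $X_t$ is a normal $r_t'$-subgroup, hence trivial. So $X_t$ is a quotient of $X_{t+1}/F(X_{t+1})$, and $h(X_{t+1})\ge1+h(X_t)$. Finally $h(X_1)\ge1$.
\end{proof}

Conversely, every group has such a sequence of quotients of the full length $h(G)$. The factors of the Fitting series itself may involve many primes; passing to smallest possible quotients isolates one prime at each step.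

\begin{lemma}\label{lem:chain}
Let $G\neq1$ and $n=h(G)$. There are normal subgroups $D_n\le D_{n-1}\le\dots\le D_1$ of $G$ and primes $p_1,\dots,p_n$ with $p_{k-1}\ne p_k$ for $2\le k\le n$ such that each $G^{(k)}=G/D_k$ has Fitting length $k$ and has a minimal normal subgroup $V^{(k)}$ that is a $p_k$-group with $C_{G^{(k)}}(V^{(k)})=V^{(k)}$. Moreover $|G^{(1)}|=p_1$.
\end{lemma}

\begin{proof}
Choose $D_n$ maximal among the normal subgroups of $G$ with $h(G/D_n)=n$, and put $Y=G/D_n$. Every proper quotient of $Y$ has Fitting length less than $n$. If $Y$ had two distinct minimal normal subgroups $V,V'$, it would embed in $Y/V\times Y/V'$, which has Fitting length less than $n$. So $Y$ has a unique minimal normal subgroup $V$. By (F7), $Y/\Phi(Y)$ is a nontrivial group whose quotient by its Fitting subgroup is $Y/F(Y)$, so $h(Y/\Phi(Y))=h(Y)$ and therefore $\Phi(Y)=1$. By Gasch\"utz's theorem $F(Y)=V$. As $V$ is abelian and $C_Y(F(Y))\le F(Y)$, we get $C_Y(V)=V$. Also $h(Y/V)=n-1$. If $n\ge2$, choose $D_{n-1}$ maximal among the normal subgroups of $G$ that contain the preimage of $V$ and satisfy $h(G/D_{n-1})=n-1$,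 and repeat the argument. At the last step $G^{(1)}$ is nilpotent, so $G^{(1)}=F(G^{(1)})=V^{(1)}$ is abelian without proper nontrivial subgroups and has prime order.

Let $k\ge2$ and $X=G^{(k)}/V^{(k)}$, so that $h(X)=k-1$ and $G^{(k-1)}$ is a quotient of $X$. By Lemma~\ref{lem:selfcent}(b), $O_{p_k}(X)=1$, so $F(X)$ is a $p_k'$-group. If $p_{k-1}=p_k$, the image of $F(X)$ in $G^{(k-1)}$ is a normal $p_{k-1}'$-subgroup, which is trivial by Lemma~\ref{lem:selfcent}(a). Then $G^{(k-1)}$ is a quotient of $X/F(X)$, of Fitting length $k-2$, a contradiction.
\end{proof}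

Now let $G\ne1$ satisfy (H) and fix such a chain. The numbers $1,\dots,n$ are the \emph{levels}. For a pair $\tau$ let $H_\tau^{(k)}$ be the image of $H_\tau$ in $G^{(k)}$. The next definition singles out the levels at which $H_\tau$ satisfies the hypothesis of Lemma~\ref{lem:lower}.

\begin{definition}\label{def:good}
The pair $\tau$ is \emph{good at level $k$} if $H_\tau^{(k)}\ne1$ and $O_{p_k'}(H_\tau^{(k)})=1$. Let $\Gamma_\tau$ be the set of levels at which $\tau$ is good. A \emph{block} of a finite sequence of primes is a maximal run of equal terms, and $\beta_\tau$ is the number of blocks of the sequence $(p_k)_{k\in\Gamma_\tau}$. A \emph{change} is a triple $(\tau,k,l)$ where $k<l$ are consecutive elements of $\Gamma_\tau$ and $p_k\ne p_l$; we also call $(k,l)$ a change of $\tau$.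
\end{definition}

If $\Gamma_\tau\neq\emptyset$, then $\beta_\tau$ is one more than the number of changes of $\tau$; if $\Gamma_\tau=\emptyset$, then $\beta_\tau=0$ and $\tau$ has no changes. Choose one level from each block, say $k_1<\dots<k_m$ with $m=\beta_\tau$, and apply Lemma~\ref{lem:lower} to the quotients $X_t=H_\tau^{(k_t)}$ of $H_\tau$. This gives
\begin{equation}\label{eq:hbeta}
h(H_\tau)\ge\beta_\tau .
\end{equation}

\begin{example}\label{ex:S4}
Let $G=S_4$, $N_1=\langle(12)\rangle$, $N_2=V_4$ the normal Klein four-group, and $N_3=\langle(123)\rangle$. Then $H_{12}$ is dihedral of order $8$, $H_{13}=S_3$ and $H_{23}=A_4$, with Fitting lengths $1,2,2$, and $h(G)=3=1+2+2-2$. Take $D_3=1$, $D_2=V_4$, $D_1=A_4$. The table lists the images of the $H_\tau$ and marks the good ones with an asterisk.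
\[
\begin{array}{c|c|c|ccc}
k & G^{(k)} & p_k & H_{12}^{(k)} & H_{13}^{(k)} & H_{23}^{(k)}\\ \hline
1 & C_2 & 2 & C_2{}^{*} & C_2{}^{*} & 1\\
2 & S_3 & 3 & C_2 & S_3{}^{*} & C_3{}^{*}\\
3 & S_4 & 2 & D_8{}^{*} & S_3 & A_4{}^{*}
\end{array}
\]
Each row has two asterisks, so two adjacent rows have an asterisk in a common column. The step from level $1$ to level $2$ is a change of $\{1,3\}$, and the step from level $2$ to level $3$ is a change of $\{2,3\}$. The pair $\{1,2\}$ sees the primes $2,2$ and has no change. Thus $\beta_{12},\beta_{13},\beta_{23}$ are $1,2,2$. At each level the factor $N_d$ outside the failing pair has as image a nontrivial $p_k$-group: $d=1,3,2$ for $k=1,2,3$.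
\end{example}

Both features of the example hold in general. This is the content of the next proposition, to be applied to each $G^{(k)}$.

\begin{proposition}\label{prop:key}
Assume \textup{(H)}, and let $V$ be a minimal normal subgroup of $G$ that is a $p$-group with $C_G(V)=V$.
\begin{enumerate}
\item[(a)] If $\{i,j,k\}=\{1,2,3\}$ and $O_{p'}(H_{ij})\neq1$, then $N_k$ is a $p$-group.
\item[(b)] At most one of the three groups $O_{p'}(H_{12})$, $O_{p'}(H_{13})$, $O_{p'}(H_{23})$ is nontrivial.
\end{enumerate}
\end{proposition}

When the orders of $N_1,N_2,N_3$ are pairwise coprime, the proof takes a few lines. Then $|G|=|N_1||N_2||N_3|$, so one factor $N_d$ contains a Sylow $p$-subgroup of $G$ and hence contains $V$. Lemma~\ref{lem:selfcent}(a) applies to $N_d$ and to the two groups $H_\tau$ with $d\in\tau$. It shows that $(N_d)_{p'}=1$ and that only the pair not containing $d$ can have $O_{p'}(H_\tau)\ne1$. The general proof occupies Sections~\ref{sec:two} and~\ref{sec:key}. We first derive Theorem~\ref{thm:main} from the proposition.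

\begin{lemma}\label{lem:twogood}
At every level $k$ at least two pairs are good. If exactly two are good, they are the two pairs containing some $d\in\{1,2,3\}$, and the image of $N_d$ in $G^{(k)}$ is a nontrivial $p_k$-group.
\end{lemma}

\begin{proof}
Let $k=1$. As $|G^{(1)}|=p_1$, a pair is good exactly when its image is nontrivial. Some $N_d$ has nontrivial image, and this image is $G^{(1)}$, a $p_1$-group. Both pairs containing $d$ are good.

Let $k\ge2$ and $\{i,j,d\}=\{1,2,3\}$. If $H_{ij}^{(k)}=1$, then $G^{(k)}$ is the image of the nilpotent group $N_d$, contrary to $h(G^{(k)})=k$. So a pair $\tau$ fails to be good exactly when $O_{p_k'}(H_\tau^{(k)})\ne1$. Apply Proposition~\ref{prop:key} to $G^{(k)}$ and the images of the $N_i$. At most one pair fails. If $\{i,j\}$ fails, the good pairs are the two containing $d$, and the image of $N_d$ is a $p_k$-group. This image is nontrivial, since otherwise $H_{ij}^{(k)}=G^{(k)}$, and $O_{p_k'}(G^{(k)})=1$ by Lemma~\ref{lem:selfcent}(a).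
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Since the $N_i$ are nontrivial, $G\ne1$; let $n=h(G)$ and fix a chain as above. Let $1\le k\le n-1$. At least two of the three pairs are good at level $k$ and at least two at level $k+1$, so some pair $\tau$ is good at both. As $p_k\ne p_{k+1}$, the triple $(\tau,k,k+1)$ is a change. Hence there are at least $n-1$ changes. For every $\tau$, the number $\max(1,\beta_\tau)$ is one more than the number of changes of $\tau$, so $\sum_\tau\max(1,\beta_\tau)\ge3+(n-1)$. Since the $N_i$ are nontrivial, $h(H_\tau)\ge1$, and with \eqref{eq:hbeta} we get $h(H_\tau)\ge\max(1,\beta_\tau)$. Therefore $h(H_{12})+h(H_{23})+h(H_{13})\ge n+2$.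
\end{proof}

\section{Products of two nilpotent groups}\label{sec:two}

Without coprimality we cannot place $V$ inside one of the $N_i$ at the outset. The plan for Proposition~\ref{prop:key}(a) is as follows. Suppose that $H_{23}$ has a nontrivial nilpotent normal $p'$-subgroup $R$; we want the $p'$-part of $N_1$ to centralize $V$. We split $R$ as $R_2R_3$ with $R_i\le N_i$ (Lemma~\ref{lem:split}). We show that $[V,R_i]$, the part of $V$ moved by $R_i$, lies in $H_{1i}$ (Lemma~\ref{lem:locate}). Inside $H_{1i}=N_1N_i$, whatever the $p'$-part of $N_i$ moves is fixed by the $p'$-part of $N_1$ (Lemma~\ref{lem:fix}). Finally the factorization $G=H_{23}N_1$ spreads this from $[V,R]$ to all of $V$. The first and third steps concern only two factors. Throughout this section $H=AB$ is a group with $A$ and $B$ nilpotent subgroups.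

\begin{lemma}\label{lem:hall}
For every set of primes $\pi$, the set $A_\pi B_\pi$ is a Hall $\pi$-subgroup of $H$. In particular $A_\pi B_\pi=B_\pi A_\pi$.
\end{lemma}

\begin{proof}
Let $Q$ be a Hall $\pi$-subgroup of $H$ containing $A_\pi$. By (F4), $B_\pi\le Q^{g}$ for some $g=xy$ with $x\in A$, $y\in B$. As $A_\pi\trianglelefteq A$ and $B_\pi\trianglelefteq B$, we have $A_\pi=A_\pi^x\le Q^x$ and $B_\pi=B_\pi^{y^{-1}}\le Q^x$. The $\pi$-elements of $A\cap B$ form the group $A_\pi\cap B_\pi$, so
\[
|A_\pi B_\pi|=\frac{|A_\pi||B_\pi|}{|A_\pi\cap B_\pi|}=\frac{|A|_\pi|B|_\pi}{|A\cap B|_\pi}=|H|_\pi .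
\]
Hence the subset $A_\pi B_\pi$ of $Q^x$ equals $Q^x$.
\end{proof}

A normal subgroup of $H$ need not be the product of its intersections with $A$ and $B$: consider the diagonal subgroup of $A\times B$ with $A\cong B\cong C_2$. The groups $O_s(H)$ do factorize.

\begin{lemma}\label{lem:split}
For every prime $s$ we have $O_s(H)=(O_s(H)\cap A)(O_s(H)\cap B)$. For every prime $p$, the group $R=O_{p'}(F(H))$ satisfies $R=(R\cap A)(R\cap B)$.
\end{lemma}

\begin{proof}
We first show that $A_s\cap B_s\le O_s(H)$. Let $z\in A_s\cap B_s$ and $g=xy$ with $x\in A$, $y\in B$. Then $\langle z,z^{g}\rangle^{y^{-1}}=\langle z^{y^{-1}},z^{x}\rangle$, with $z^{y^{-1}}\in B_s$ and $z^x\in A_s$. This group lies in $A_sB_s$, an $s$-group by Lemma~\ref{lem:hall}. The Baer--Suzuki theorem gives $z\in O_s(H)$.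

Apply this to $\bar H=H/O_s(H)=\bar A\bar B$, in which the images of $A_s,B_s$ are $\bar A_s,\bar B_s$. We obtain $\bar A_s\cap\bar B_s\le O_s(\bar H)=1$. An element of $O_s(H)$ lies in the Sylow $s$-subgroup $A_sB_s$, so it is $xy$ with $x\in A_s$, $y\in B_s$. Then $\bar x=\bar y^{-1}\in\bar A_s\cap\bar B_s=1$, so $x,y\in O_s(H)$.

Finally, $R$ is the direct product of the $O_s(H)$ with $s\ne p$. An element of $R$ is a product of elements $x_sy_s$ with $x_s\in O_s(H)\cap A$ and $y_s\in O_s(H)\cap B$. Elements belonging to different primes commute, so this product equals $\bigl(\prod_s x_s\bigr)\bigl(\prod_s y_s\bigr)\in(R\cap A)(R\cap B)$.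
\end{proof}

For $O=O_p(H)$ this says that every element of $O$ is a product of an element fixed by $A_{p'}$ and an element fixed by $B_{p'}$. We need the same conclusion for a normal subgroup $U\le O$, which need not factorize. The device is to turn the statement into an equality of orders. On each elementary abelian section of $O$ the corresponding inequality holds for linear reasons, so equality for $O$ forces equality on every section.

\begin{lemma}\label{lem:fix}
Let $U$ be an elementary abelian normal $p$-subgroup of $H$. Then $[U,A_{p'}]\le C_U(B_{p'})$.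
\end{lemma}

\begin{proof}
Let $O=O_p(H)\ge U$ and $L=A_{p'}B_{p'}=B_{p'}A_{p'}$, a $p'$-group by Lemma~\ref{lem:hall}. Since $A$ and $B$ are nilpotent, $O\cap A\le A_p$ centralizes $A_{p'}$ and $O\cap B\le B_p$ centralizes $B_{p'}$. By Lemma~\ref{lem:split}, $O=C_O(A_{p'})C_O(B_{p'})$. The two centralizers intersect in $C_O(L)$, so
\begin{equation}\label{eq:orders}
|O|\,|C_O(L)|=|C_O(A_{p'})|\,|C_O(B_{p'})| .
\end{equation}
Take a series $1\le U\le\dots\le O$ of normal subgroups of $H$ with elementary abelian factors, the first factor being $U$. By (F5), for each subgroup $X\le L$ the order $|C_O(X)|$ is the product of the orders $|C_Y(X)|$ over the factors $Y$. For a factor $Y$, viewed as a right $\mathbb F_pL$-module, put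
\[
\delta(Y)=\dim Y-\dim C_Y(A_{p'})-\dim C_Y(B_{p'})+\dim C_Y(L).
\]
Then \eqref{eq:orders} says that $\sum_Y\delta(Y)=0$.

For $X\le L$ the element $|X|^{-1}\sum_{x\in X}x$ of $\mathbb F_pL$ is an idempotent whose image on $Y$ is $C_Y(X)$. Let $\alpha,\beta,\lambda$ be these idempotents for $X=A_{p'},B_{p'},L$. Each element of $L$ has exactly $|A_{p'}\cap B_{p'}|$ expressions $xy$ with $x\in A_{p'}$, $y\in B_{p'}$, and as many expressions $yx$, while $|L|=|A_{p'}||B_{p'}|/|A_{p'}\cap B_{p'}|$. Hence $\alpha\beta=\beta\alpha=\lambda$. The four elements $\lambda$, $\alpha-\lambda$, $\beta-\lambda$, $(1-\alpha)(1-\beta)$ are therefore orthogonal idempotents with sum $1$, and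
\[
Y=Y\lambda\oplus Y(\alpha-\lambda)\oplus Y(\beta-\lambda)\oplus Y(1-\alpha)(1-\beta).
\]
The first two summands add up to $Y\alpha$, and the first and third to $Y\beta$. Counting dimensions gives $\delta(Y)=\dim Y(1-\alpha)(1-\beta)\ge0$. As the $\delta(Y)$ have sum $0$, each is $0$, and in particular $U(1-\alpha)(1-\beta)=0$.

In additive notation $[U,A_{p'}]$ is spanned by the elements $u^x-u$ with $u\in U$, $x\in A_{p'}$. These are killed by $\alpha$, so they lie in $U(1-\alpha)$ and are killed by $1-\beta$. Thus $[U,A_{p'}]\le U\beta=C_U(B_{p'})$.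
\end{proof}

\begin{example}\label{ex:S3S3}
Let $H=S_3\times S_3$, $t=(12)$, $z=(123)$, $A=\langle(z,1),(1,t)\rangle$ and $B=\langle(t,1),(1,z)\rangle$. Both are cyclic of order $6$ and $A\cap B=1$, so $H=AB$. The group $U=O_3(H)$ lies in neither factor. Here $[U,A_{3'}]=\langle(1,z)\rangle$, which is centralized by $B_{3'}=\langle(t,1)\rangle$. The lemma is not a statement about two permutable $p'$-groups acting on $U$: when both equal $\langle t\rangle$ and act on $\langle z\rangle$, the conclusion fails. It depends on \eqref{eq:orders}, that is, on $O_p(H)$ being covered by the nilpotent factors.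
\end{example}

\section{Three factors: proof of Proposition~\ref{prop:key}}\label{sec:key}

Assume (H), fix a prime $p$, and put $M_i=(N_i)_{p'}$. By Lemma~\ref{lem:hall} the $M_i$ are pairwise permutable and $M_iM_j$ is a Hall $p'$-subgroup of $H_{ij}$. Hence $K=M_1M_2M_3$ is a subgroup, and it is a $p'$-group because $|K|$ divides $|M_1M_2||M_3|$. For a normal subgroup $V$ of $G$ write $V_{ij}=V\cap H_{ij}$, a normal subgroup of $H_{ij}$.

The next lemma replaces the inclusion $V\le N_d$ of the coprime case. Let $S$ be a normal $p'$-subgroup of $H_{12}$ and $S_*=S\cap H_{13}$. An element $v\in V$ factors as $yx$ with $y\in H_{12}$ and $x\in N_3$. Since $y$ normalizes $S$, the elements $v$ and $x$ conjugate $S$ to the same subgroup. But $x$ lies in $H_{13}$, and one may hope that its effect on $S_*$ is also achieved by an element $u$ of $V_{13}$; then $u$ and $v$ differ by an element centralizing $S_*$. To find $u$ we use the conjugacy of Hall subgroups in $E=SV\cap H_{13}$. The difficulty is to show that $S_*$ is a Hall $p'$-subgroup of $E$, and this is what the group $K$ is for.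

\begin{lemma}\label{lem:locate}
Let $V$ be an abelian normal $p$-subgroup of $G$, let $\{i,j,k\}=\{1,2,3\}$, and let $S$ be a normal $p'$-subgroup of $H_{ij}$. Then $[V,S\cap H_{ik}]\le V_{ik}$.
\end{lemma}

\begin{proof}
By symmetry let $(i,j,k)=(1,2,3)$, and put $S_*=S\cap H_{13}$ and $E=SV\cap H_{13}$.

\emph{Step 1: $K\cap SV=S$.} The normal $p'$-subgroup $S$ of $H_{12}$ lies in the Hall $p'$-subgroup $M_1M_2\le K$. So $K\cap SV$ is a $p'$-subgroup of $SV$ containing $S$, and $|SV|_{p'}=|S|$.

\emph{Step 2: a group normalizing $E$.} The group $SV$ is normalized by $H_{12}$ and contains $V$, so $SV\trianglelefteq H_{12}V$. Put $J=H_{13}\cap H_{12}V$ and $N_3'=N_3\cap H_{12}V$. As $N_1\le H_{12}V$, Dedekind's law gives $J=N_1N_3'$. Moreover $E=SV\cap J$, so $E\trianglelefteq J$.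

\emph{Step 3: $S_*$ is a Hall $p'$-subgroup of $E$.} The group $J$ is a product of two nilpotent subgroups, so by Lemma~\ref{lem:hall} the group $Q=M_1(N_3'\cap M_3)\le K$ is a Hall $p'$-subgroup of $J$. By (F4), $Q\cap E$ is a Hall $p'$-subgroup of $E$. By Step~1, $Q\cap E\le K\cap SV\cap H_{13}=S_*$. Since $S_*$ is itself a $p'$-subgroup of $E$, we have $S_*=Q\cap E$.

\emph{Step 4: the Hall $p'$-subgroups of $E$ are the $S_*^u$ with $u\in V_{13}$.} We have $E\cap V=V_{13}$, and $E/V_{13}\cong EV/V\le SV/V$ is a $p'$-group. So $E=S_*V_{13}$ by orders, and the claim follows from the conjugacy of Hall subgroups in $E$.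

\emph{Step 5: $V=C_V(S_*)V_{13}$.} Let $v\in V$ and write $v=yx$ with $y\in H_{12}$, $x\in N_3$. Then $x=y^{-1}v\in N_3\cap H_{12}V=N_3'\le J$, so $x$ normalizes $E$, and $S_*^x=S_*^u$ for some $u\in V_{13}$ by Steps 3 and 4. Also $S^v=S^{yx}=S^x\ge S_*^x=S_*^u$. With $w=uv^{-1}\in V$ we get $S_*^w\le S$. For $s\in S_*$ the commutator $[s,w]=s^{-1}s^w$ lies in $S$, and it lies in $V$ because $V\trianglelefteq G$; so it is trivial. Thus $w\in C_V(S_*)$ and $v=w^{-1}u\in C_V(S_*)V_{13}$.

Since $V$ is abelian, Step~5 gives $[V,S_*]=[V_{13},S_*]$, and this lies in $V_{13}$ because $S_*\le H_{13}$ normalizes $V_{13}$.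
\end{proof}

The last ingredient carries information from a piece of $V$ to all of $V$.

\begin{lemma}\label{lem:spread}
Let $G=XY$ with subgroups $X,Y$, and let $V$ be a minimal normal subgroup of $G$. If $1\ne U\le W\le V$, where $X$ normalizes $U$ and $Y$ normalizes $W$, then $W=V$.
\end{lemma}

\begin{proof}
For $x\in X$, $y\in Y$ we have $U^{xy}=U^y\le W^y=W$. So $W$ contains all conjugates of $U$, and these generate $V$ by minimality.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
The group $V$ is elementary abelian. Since $C_G(V)=V$ is a $p$-group, a $p'$-subgroup of $G$ that centralizes $V$ is trivial; this is the only use of the hypothesis $C_G(V)=V$.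

(a) By symmetry let $\{i,j\}=\{2,3\}$ and $k=1$. The group $F(O_{p'}(H_{23}))$ is a nontrivial nilpotent normal $p'$-subgroup of $H_{23}$, so $R=O_{p'}(F(H_{23}))\neq1$. By Lemma~\ref{lem:split}, $R=R_2R_3$ with $R_l=R\cap N_l\le M_l$ for $l=2,3$. Writing $V$ additively, we have for $v\in V$, $r_2\in R_2$, $r_3\in R_3$
\[
v^{r_2r_3}-v=(v^{r_2}-v)+\bigl((v^{r_2})^{r_3}-v^{r_2}\bigr),
\]
so $[V,R]=[V,R_2][V,R_3]$.

Let $l\in\{2,3\}$. Since $R_l\le R\cap H_{1l}$, Lemma~\ref{lem:locate}, applied with $(i,j,k)=(2,3,1)$ or $(3,2,1)$, gives $[V,R_l]\le V_{1l}$. By coprime action and by Lemma~\ref{lem:fix}, applied to $H_{1l}=N_lN_1$ and $U=V_{1l}$,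
\[
[V,R_l]=[V,R_l,R_l]\le[V_{1l},M_l]\le C_V(M_1).
\]
Hence $[V,R]\le C_V(M_1)$, and $[V,R]\ne1$ because $R\neq1$. The group $H_{23}$ normalizes $[V,R]$, the group $N_1$ normalizes $M_1$ and hence $C_V(M_1)$, and $G=H_{23}N_1$. By Lemma~\ref{lem:spread}, $C_V(M_1)=V$. So $M_1=1$ and $N_1$ is a $p$-group.

(b) Two distinct pairs share exactly one index, so we may suppose, for a contradiction, that $S=O_{p'}(H_{12})$ and $T=O_{p'}(H_{13})$ are both nontrivial. By (a) applied to the pair $\{1,3\}$, $M_2=1$. So $S$, which lies in the Hall $p'$-subgroup $M_1M_2$ of $H_{12}$, lies in $M_1\le H_{13}$. Lemma~\ref{lem:locate} with $(i,j,k)=(1,2,3)$ gives $[V,S]\le V_{13}$. The subgroups $V_{13}$ and $T$ are normal in $H_{13}$ and have coprime orders, so $V_{13}\le C_V(T)$. Thus $1\ne[V,S]\le C_V(T)$. The group $H_{12}$ normalizes $[V,S]$, the group $H_{13}$ normalizes $C_V(T)$, and $G=H_{12}H_{13}$. By Lemma~\ref{lem:spread}, $C_V(T)=V$, so $T=1$, a contradiction.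
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\section{The upper bound in Theorem~\ref{thm:exact}}\label{sec:upper}

The proof of Theorem~\ref{thm:main} counted one change for each step from $k$ to $k+1$. Every further change lowers the bound by one. We now show that further changes are unavoidable when all $\beta_\tau$ are large. Let $G$ be as in Theorem~\ref{thm:main}, with the chain and notation of Section~\ref{sec:levels}. If $n=h(G)=1$ there is nothing to prove, since $m(a,b,c)\ge1$. So let $n\ge2$.

Call a level \emph{full} if all three pairs are good at it, and \emph{colored, of color $d$}, if exactly the two pairs containing $d$ are good at it. By Lemma~\ref{lem:twogood} every level is full or has exactly one color. In Example~\ref{ex:S4} the colors are $1,3,2$. For a full level, take $G=S_3$, $N_1=\langle(12)\rangle$, $N_2=N_3=\langle(123)\rangle$: level $1$ has color $1$, and at level $2$, with $p_2=3$, the groups $S_3,S_3,C_3$ are all good.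

The second half of Lemma~\ref{lem:twogood} ties the primes to the colors.

\begin{lemma}\label{lem:rigid}
Levels of the same color have the same prime. Adjacent colored levels have different colors. Every $\Gamma_\tau$ is nonempty.
\end{lemma}

\begin{proof}
Let $k<l$ have color $d$. The image of $N_d$ in $G^{(k)}$ is a nontrivial $p_k$-group and a quotient of the image of $N_d$ in $G^{(l)}$, which is a $p_l$-group. So $p_k=p_l$. The second claim follows from $p_k\ne p_{k+1}$. If $\Gamma_\tau=\emptyset$, then all levels have the one color not in $\tau$, which contradicts the second claim as $n\ge2$.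
\end{proof}

From here on the argument is combinatorial. For a nonempty interval $I$ of levels let $\beta_\tau(I)$ be the number of blocks of $(p_k)_{k\in\Gamma_\tau\cap I}$, and define the \emph{surplus} of $I$ as
\[
\sigma(I)=\#\{\text{changes }(\tau,k,l)\text{ with }k,l\in I\}-(|I|-1).
\]
Each step $(k,k+1)$ inside $I$ is a change of some pair, so $\sigma(I)\ge0$. Put $\sigma=\sigma([1,n])$. As all $\Gamma_\tau$ are nonempty, the total number of changes is $\sum_\tau(\beta_\tau-1)$, and so
\begin{equation}\label{eq:count}
n=\sum_\tau\beta_\tau-2-\sigma .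
\end{equation}
In the example $G=S_3$ above this reads $2=(2+2+1)-2-1$.

Consider first an interval of colored levels. Regard the colors as the vertices of a triangle and the pairs as its sides; the sequence of colors is then a walk on the triangle. Running back and forth along one side costs no surplus, but turning onto another side costs one when the three primes are distinct. A walk needs two turns to use all three sides. It then enters the middle side at one end and leaves it at the other, and this is the source of the parity condition in $m(a,b,c)$.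

\begin{lemma}\label{lem:walk}
Let $J$ be a nonempty interval of colored levels.
\begin{enumerate}
\item[(a)] If all three colors occur in $J$ and their primes are distinct, then $\sigma(J)\ge1$.
\item[(b)] Let $s\in\{0,1,2\}$ and $\sigma(J)\le s$. Then $\beta_\tau(J)\le s+1$ for some $\tau$, or $s=2$ and $\beta_\tau(J)$ is even for some $\tau$.
\end{enumerate}
\end{lemma}

\begin{proof}
The set $\Gamma_{ij}\cap J$ consists of the levels in $J$ of color $i$ or $j$. If a color $j$ does not occur in $J$, take $i\neq j$; all levels in $\Gamma_{ij}\cap J$ have color $i$, so $\beta_{ij}(J)\le1$. If two colors $i\ne j$ occur with the same prime, then $\beta_{ij}(J)=1$. In both cases (b) holds.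

Now let all three colors occur, with distinct primes, and let $d_k$ be the color of level $k$. Call $k$ a \emph{turn} if $k,k+2\in J$ and $d_k,d_{k+1},d_{k+2}$ are pairwise distinct. If $k,k+2\in J$ and $k$ is not a turn, then $d_{k+2}=d_k$. We claim that $\sigma(J)$ is the number of turns. Each step $(k,k+1)$ is a change of exactly one pair, namely $\{d_k,d_{k+1}\}$; these account for $|J|-1$ changes. If $k<l$ are consecutive elements of $\Gamma_\tau\cap J$ with $l>k+1$, the levels between them all have the color not in $\tau$, so $l=k+2$ by Lemma~\ref{lem:rigid}. This is a change exactly when $d_k\ne d_{k+2}$, and then $k$ is a turn and $\tau=\{d_k,d_{k+2}\}$. Conversely, a turn $k$ gives the change $(k,k+2)$ of $\{d_k,d_{k+2}\}$. This proves the claim.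

If the third color first appears at level $l$, the two levels before $l$ carry the other two colors, so $l-2$ is a turn. This proves (a), and it remains to prove (b) for one or two turns. Let $k$ be the first turn and $(d_k,d_{k+1},d_{k+2})=(x,y,z)$. Up to level $k+1$ the colors alternate between $x$ and $y$.

If $k$ is the only turn, then from level $k+1$ on the colors alternate between $y$ and $z$. All levels of color $x$ precede all levels of color $z$, so $\beta_{xz}(J)=2$.

If there is exactly one more turn $l>k$, the colors alternate between $y$ and $z$ from level $k+1$ to level $l+1$; then $d_{l+2}=x$, and from level $l+1$ on they alternate between $d_{l+1}$ and $x$. If $d_{l+1}=y$, the pair $\{x,z\}$ sees levels of color $x$, then of color $z$, then of color $x$, so $\beta_{xz}(J)=3$. If $d_{l+1}=z$, consider the pair $\{y,z\}$. Before level $k+1$ it sees only color $y=d_{k+1}$, and after level $l+1$ only color $z=d_{l+1}$. So $\beta_{yz}(J)$ is the length of the alternating sequence $d_{k+1},\dots,d_{l+1}$, which begins with $y$ and ends with $z$ and so has even length.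
\end{proof}

Full levels break the walk, but they are expensive: each costs one unit of surplus per neighbor.

\begin{lemma}\label{lem:cut}
Let $\varepsilon$ be the number of full levels in $\{1,n\}$, let $\iota$ be the number of full levels $k$ with $1<k<n$, and let $J_1,\dots,J_r$ be the maximal intervals of colored levels. Then
\[
\sigma\ge\varepsilon+2\iota+\sum_{t}\sigma(J_t),\qquad \beta_\tau\le\varepsilon+\iota+\sum_t\beta_\tau(J_t)\quad\text{for every }\tau .
\]
\end{lemma}

\begin{proof}
Consider the family of intervals consisting of the $J_t$ and of the intervals $[k,k+1]$ that contain a full level. Each step $(k,k+1)$ lies in exactly one member $I$ of the family, so the numbers $|I|-1$ add up to $n-1$. Two members share at most one level, so no change lies in two of them. Hence $\sigma\ge\sum_I\sigma(I)$. Now $\sigma([k,k+1])$ is the number of pairs good at both levels, minus $1$. This is $1$ if exactly one of the two levels is full and $2$ if both are. Summing over $k$ counts each full level once for each of its neighbors in $[1,n]$, which gives $\varepsilon+2\iota$.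

For the second inequality, cut the sequence $(p_k)_{k\in\Gamma_\tau}$ into consecutive segments, one for each full level and one for each $J_t$. The number of blocks of the sequence is at most the sum of the numbers of blocks of the segments.
\end{proof}

\begin{lemma}\label{lem:mu}
Let $\mu=\min_\tau\beta_\tau$ and suppose $\sigma\le2$. Then $\mu\le\sigma+1$, or $\sigma=2$ and some $\beta_\tau$ is even.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:cut}, $\varepsilon+2\iota\le\sigma\le2$, which leaves four cases.

\emph{$\varepsilon=\iota=0$.} Apply Lemma~\ref{lem:walk}(b) with $J=[1,n]$ and $s=\sigma$.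

\emph{$\varepsilon=1$, $\iota=0$.} The other $n-1\ge1$ levels form an interval $J$ of colored levels with $\sigma(J)\le\sigma-1\le1$. By Lemma~\ref{lem:walk}(b) with $s=\sigma-1$, some $\beta_\tau(J)\le\sigma$, and so $\beta_\tau\le\sigma+1$.

\emph{$\varepsilon=2$, $\iota=0$.} Here $\sigma=2$. If $n=2$, then $\mu\le2$. If $n\ge3$, then $J=[2,n-1]$ consists of colored levels and $\sigma(J)=0$. So some $\beta_\tau(J)\le1$, and $\beta_\tau\le3$.

\emph{$\varepsilon=0$, $\iota=1$.} Here $\sigma=2$. Let $k$ be the full level, $L=[1,k-1]$ and $R=[k+1,n]$. These are intervals of colored levels with $\sigma(L)=\sigma(R)=0$. If two colors $i\ne j$ occurring in $L\cup R$ have the same prime, then all levels of $\Gamma_{ij}$ other than $k$ have this prime, so $\beta_{ij}(L),\beta_{ij}(R)\le1$ and $\beta_{ij}\le3$. Otherwise Lemma~\ref{lem:walk}(a) shows that neither $L$ nor $R$ involves all three colors, so their colors lie in pairs $\tau_L$ and $\tau_R$. Choose a pair $\tau$ different from both. It has exactly one element in common with $\tau_L$, so $\Gamma_\tau\cap L$ involves at most one color and $\beta_\tau(L)\le1$.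 In the same way $\tau$ has exactly one element in common with $\tau_R$, so $\beta_\tau(R)\le1$. Hence $\beta_\tau\le3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exact}(i)]
Put $a_\tau=h(H_\tau)$, so that $1\le\beta_\tau\le a_\tau$ by Lemma~\ref{lem:rigid} and \eqref{eq:hbeta}. For a triple $x=(x_\tau)$ of positive integers let
\[
\varphi(x)=\sum_\tau x_\tau-2-\min\bigl(2,\min_\tau x_\tau-1\bigr).
\]
Lemma~\ref{lem:mu} gives $\sigma\ge\mu-1$ when $\sigma\le1$, so $\sigma\ge\min(2,\mu-1)$ in all cases, and $n\le\varphi((\beta_\tau))$ by \eqref{eq:count}. Raising one coordinate of $x$ by $1$ raises the sum by $1$ and the subtracted minimum by at most $1$, so $\varphi$ is nondecreasing in each coordinate. Therefore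
\[
n\le\varphi((a_\tau))=a+b+c-2-\min(2,c-1),
\]
which is $a+b-1$ for $c\le3$ and $a+b+c-4$ for $c\ge3$.

Let now $a,b,c$ be odd and at least $5$; we must show $n\le a+b+c-5$. If $\sigma\ge3$, this follows from \eqref{eq:count}. If $\sigma=2$, then by Lemma~\ref{lem:mu} some $\beta_\tau$ is even or at most $3$, hence different from $a_\tau$. So $\sum_\tau\beta_\tau\le a+b+c-1$, and \eqref{eq:count} gives $n\le a+b+c-1-4$. If $\sigma\le1$, then some $\beta_\tau\le2\le a_\tau-3$, so $\sum_\tau\beta_\tau\le a+b+c-3$ and $n\le a+b+c-3-2$.
\end{proof}

\section{Towers, and sharpness of the bound}\label{sec:sharp}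

We now reverse the analysis: every admissible sequence of colors and primes is realized by an iterated semidirect product. A \emph{word} of length $n\ge1$ is a sequence $w=((d_1,p_1),\dots,(d_n,p_n))$ with colors $d_k\in\{1,2,3\}$ and primes $p_k$, such that $p_k\ne p_{k+1}$ for $k<n$ and $p_k$ depends only on $d_k$. For a pair $\tau$ let $\beta_\tau(w)$ be the number of blocks of the sequence of those $p_k$ with $d_k\in\tau$.

\begin{proposition}\label{prop:tower}
For every word $w$ of length $n$ there is a group $G$ with subgroups $N_1,N_2,N_3$ of prime power order (possibly trivial) satisfying \textup{(H)}, such that $h(G)=n$ and $h(H_\tau)=\beta_\tau(w)$ for every pair $\tau$.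
\end{proposition}

\begin{proof}
\emph{The tower.} We construct groups $T_1\le T_2\le\dots\le T_n$ such that $h(T_k)=k$ and $T_k$ has a minimal normal subgroup $W_k$ that is a $p_k$-group with $C_{T_k}(W_k)=W_k$. Let $T_1=W_1$ be cyclic of order $p_1$. Let $k\ge2$ and suppose $T_{k-1}$ is constructed. The $p_k'$-group $W_{k-1}$ acts nontrivially on the regular module $\mathbb F_{p_k}T_{k-1}$. By (F5) it acts nontrivially on some composition factor $W_k$ of this module. The kernel of $T_{k-1}$ on $W_k$ is a normal subgroup not containing $W_{k-1}$, which is the only minimal normal subgroup of $T_{k-1}$ by Lemma~\ref{lem:selfcent}(c); so the kernel is trivial. Put $T_k=W_k\rtimes T_{k-1}$. Then $W_k$ is minimal normal in $T_k$ because the module is irreducible, and $C_{T_k}(W_k)=W_k$ because it is faithful. By Lemma~\ref{lem:selfcent}(b), $F(T_k)=W_k$, so $h(T_k)=1+h(T_{k-1})=k$.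

\emph{The subgroups $G_I$.} Let $G=T_n$. Every element of $G$ is uniquely a product $w_n\cdots w_1$ with $w_k\in W_k$. For $I\subseteq\{1,\dots,n\}$ let $G_I$ be the product of the $W_k$ with $k\in I$, in decreasing order of indices. Since $W_k$ is normalized by $T_{k-1}$, which contains all $W_l$ with $l<k$, induction on $|I|$ shows that $G_I$ is a subgroup, of order $\prod_{k\in I}|W_k|$. By uniqueness of the expression, $G_I\cap G_{I'}=G_{I\cap I'}$. Hence the subset $G_IG_{I'}$ of $G_{I\cup I'}$ has the same size as $G_{I\cup I'}$, and $G_IG_{I'}=G_{I\cup I'}$. Put $N_i=G_{\{k:\,d_k=i\}}$. It has prime power order because $p_k$ depends only on $d_k$. So (H) holds, and $H_\tau=G_I$ with $I=\{k:d_k\in\tau\}$.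

\emph{The Fitting length of $G_I$.} We show that $h(G_I)$ is the number $\beta$ of blocks of $(p_k)_{k\in I}$; we may assume $I\neq\emptyset$. For $0\le k\le n$ let $K_k=G_{[k+1,n]}$. This is the kernel of the natural projection of $G$ onto $T_k$ (with $T_0=1$), under which $G_I$ maps onto $G_{I\cap[1,k]}$. Let $e_1<\dots<e_\beta$ be the last elements of the blocks and $e_0=0$. The subgroups $G_I\cap K_{e_t}=G_{I\cap[e_t+1,n]}$ are normal in $G_I$ and descend from $G_I$ to $1$. The factor between $t-1$ and $t$ has order $\prod|W_k|$ with $k$ running over the $t$-th block, a prime power. So $h(G_I)\le\beta$. Conversely, the quotient $X_t=G_{I\cap[1,e_t]}$ of $G_I$ is a subgroup of $T_{e_t}$ containing $W_{e_t}$, so $O_{r_t'}(X_t)=1$ for $r_t=p_{e_t}$ by Lemma~\ref{lem:selfcent}(a). Lemma~\ref{lem:lower} gives $h(G_I)\ge\beta$.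
\end{proof}

A word that alternates between two colors with distinct primes gives the groups promised in the introduction: their order has at most two prime divisors and their Fitting length is the length of the word. To raise one $h(H_\tau)$ without changing $h(G)$, and to make all $N_i$ nontrivial, we use direct products.

\begin{lemma}\label{lem:combine}
Let $w,w'$ be words of lengths $n,n'$. There are $G,N_1,N_2,N_3$ as in Theorem~\ref{thm:main} with $h(G)=\max(n,n')$ and $h(H_\tau)=\max(1,\beta_\tau(w),\beta_\tau(w'))$ for every pair $\tau$.
\end{lemma}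

\begin{proof}
If $(G;N_i)$ and $(G';N_i')$ satisfy (H), so does $(G\times G';N_i\times N_i')$, with products $H_\tau\times H'_\tau$, and Fitting lengths of direct products are maxima. Take the product of the groups of Proposition~\ref{prop:tower} for $w$ and $w'$ and of the group $C_2$ with all three factors equal to $C_2$.
\end{proof}

We may take $w'=w$, and the primes of $w$ and $w'$ need not be related. For a pair $\tau$ and $\ell\ge1$ let $u_\tau(\ell)$ be a word of length $\ell$ alternating between the two colors of $\tau$, with distinct primes. It has $\beta_\tau=\ell$, and $\beta_{\tau'}\le1$ for $\tau'\ne\tau$, since $\tau'$ contains only one of the two colors.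

\begin{proof}[Proof of Theorem~\ref{thm:exact}(ii)]
Every permutation of the three pairs is induced by a permutation of the indices $1,2,3$, so it suffices to realize one assignment of the values in each case.

\emph{Case $c\le3$.} Give colors $1$ and $2$ the same prime $p$ and color $3$ a prime $q\ne p$. Let $w$ be the word of length $a+b-1$ whose levels $1,\dots,a$ alternate between the colors $1,3$ and end with $d_a=3$, and whose levels $a,\dots,a+b-1$ alternate between $3,2$, starting with $3$. Of two adjacent levels exactly one has color $3$, so $w$ is a word. The pair $\{1,3\}$ sees $a$ blocks in the first phase, and the later levels of color $3$ join the block of level $a$; so $\beta_{13}(w)=a$. The pair $\{2,3\}$ sees $b$ blocks in the second phase, and the earlier levels of color $3$ join the block of level $a$; so $\beta_{23}(w)=b$. The pair $\{1,2\}$ sees only the prime $p$, so $\beta_{12}(w)\le1$. Combine $w$ with $u_{12}(c)$, whose length is $c\le a+b-1$. Lemma~\ref{lem:combine} gives $h(H_{13})=a$, $h(H_{23})=b$, $h(H_{12})=c$ and $h(G)=a+b-1$. For $a=b=2$ the word $w$ has colors $1,3,2$,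 as in Example~\ref{ex:S4}.

\emph{Case $c\ge4$, not all of $a,b,c$ odd.} Name the three values $e,f,g$ with $e$ even; all are at least $4$. Give the three colors distinct primes, and let $w(e,f,g)$ be the word of length $e+f+g-4$ with three phases, each starting at the level where the previous one ends:
\begin{itemize}
\item phase I, levels $1,\dots,f-1$, alternates between $1,2$ and ends with $2$;
\item phase II, levels $f-1,\dots,f+e-2$, alternates between $2,3$, starts with $2$, and ends with $3$ because it has $e$ levels and $e$ is even;
\item phase III, levels $f+e-2,\dots,f+e+g-4$, alternates between $3,1$ and starts with $3$.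
\end{itemize}
Phases I and III have $f-1\ge3$ and $g-1\ge3$ levels, so color $1$ occurs in both. The pair $\{1,2\}$ sees $f-1$ blocks in phase I; the levels of color $2$ in phase II join the last of these, and the levels of color $1$ in phase III form one more block; so $\beta_{12}=f$. The pair $\{2,3\}$ sees $e$ blocks in phase II; the levels of color $2$ in phase I join the first, and the levels of color $3$ in phase III join the last; so $\beta_{23}=e$. The pair $\{1,3\}$ sees $g-1$ blocks in phase III; the levels of color $3$ in phase II join the first of these, and the levels of color $1$ in phase I form one block before it; so $\beta_{13}=g$. Lemma~\ref{lem:combine} with $w=w'=w(e,f,g)$ gives $h(H_{23})=e$, $h(H_{12})=f$, $h(H_{13})=g$ and $h(G)=a+b+c-4$.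

\emph{Case $a,b,c\ge5$ all odd.} Combine $w(c-1,a,b)$, where $c-1\ge4$ is even, with $u_{23}(c)$. The lengths are $a+b+c-5$ and $c\le a+b+c-5$. Lemma~\ref{lem:combine} gives $h(H_{23})=\max(c-1,c)=c$, $h(H_{12})=a$, $h(H_{13})=b$ and $h(G)=a+b+c-5$.
\end{proof}

\begin{example}\label{ex:444}
The word $w(4,4,4)$ has length $8$. The table shows its colors and what each pair sees.
\[
\begin{array}{c|cccccccc|c}
k&1&2&3&4&5&6&7&8&\beta_\tau\\ \hline
d_k&2&1&2&3&2&3&1&3&\\ \hline
\{1,2\}&2&1&2&&2&&1&&4\\
\{2,3\}&2&&2&3&2&3&&3&4\\
\{1,3\}&&1&&3&&3&1&3&4
\end{array}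
\]
The walk on the triangle uses all three sides and has two turns, $(d_2,d_3,d_4)=(1,2,3)$ and $(d_5,d_6,d_7)=(2,3,1)$. There are $9=7+2$ changes, in agreement with $8=4+4+4-2-2$.
\end{example}

\begin{thebibliography}{1}

\bibitem{BJ}
Giorgio Busetto and Enrico Jabara, \emph{On the Fitting length of finite soluble groups I}, arXiv:1507.07663 (2015).

\end{thebibliography}
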